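# Transitive Boolean functions along the biased random walk on the cube: how many changes of value are forced?

## 1. One change is forced by the spectral gap

Fix $n\ge 2$ and $p\in(0,1)$. The continuous time $p$-biased random walk $X=(X_t)_{t\ge0}$ on $\{0,1\}^n$ has independent coordinates. Each coordinate carries a rate one Poisson clock, and when the clock rings the coordinate is assigned a fresh value, equal to $1$ with probability $p$ and to $0$ with probability $1-p$, independently of the clock. We start from the stationary law $\pi=((1-p)\delta_0+p\delta_1)^{\otimes n}$. Write $E=E_\pi$, $[n]=\{1,\dots,n\}$, and $\|\cdot\|_q$ for the norm of $L^q(\pi)$.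

Given $f:\{0,1\}^n\to\{0,1\}$, let $C$ be the number of times in $(0,1)$ at which $f(X_t)$ changes its value, that is,
$$C=\lim_{N\to\infty}\sum_{i=0}^{N-1}\mathbf 1\{f(X_{i/N})\ne f(X_{(i+1)/N})\}.$$
Almost surely there are finitely many clock rings in $[0,1]$, no two at the same time and none at time $1$, so $C$ is just the number of coordinate flips in $(0,1)$ that change $f$.

We ask for lower bounds on $P(C\ge k)$. The case $k=1$ is easy. The preparation for it is used throughout.

Let $E_i$ denote averaging over coordinate $i$, and let $L_ig=g-E_ig$. Write $x^i$ for $x$ with coordinate $i$ flipped, and let $r_i(x)$ be the rate of the jump $x\to x^i$: it is $p$ if $x_i=0$ and $1-p$ if $x_i=1$. Then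
$$L_ig(x)=r_i(x)\bigl(g(x)-g(x^i)\bigr),$$
the generator of $X$ is $L=-\sum_iL_i$, and its semigroup is
$$P_t=e^{tL}=\prod_{i=1}^n\bigl(e^{-t}\,\mathrm{Id}+(1-e^{-t})E_i\bigr).$$
The $E_i$ are commuting orthogonal projections in $L^2(\pi)$, so $P_t$ is self-adjoint and commutes with each $L_i$. Expanding $\prod_i(E_i+L_i)=\mathrm{Id}$ gives the orthogonal decomposition $g=\sum_{S\subseteq[n]}g_S$ with $g_S=\prod_{i\in S}L_i\prod_{i\notin S}E_i\,g$. Here $g_\emptyset=E[g]$ and $P_tg_S=e^{-t|S|}g_S$. Therefore
$$\mathrm{Var}(P_tg)=\sum_{S\ne\emptyset}e^{-2t|S|}\|g_S\|_2^2\le e^{-2t}\mathrm{Var}(g),\qquad \mathrm{Cov}(g,P_tg)=\sum_{S\neq\emptyset}e^{-t|S|}\|g_S\|_2^2\le e^{-t}\mathrm{Var}(g).\tag{1}$$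

**One change.** For every $f:\{0,1\}^n\to\{0,1\}$,
$$P(C\ge1)\ge P\bigl(f(X_0)\ne f(X_1)\bigr)=2\bigl(\mathrm{Var}(f)-\mathrm{Cov}(f,P_1f)\bigr)\ge2(1-e^{-1})\,\mathrm{Var}(f).\tag{2}$$
Indeed, if $f(X_0)\ne f(X_1)$ then a change occurred. The equality is $E[(f(X_0)-f(X_1))^2]=2E[f^2]-2E[fP_1f]$, and the last inequality is (1).

So if $\mathrm{Var}(f)$ is not small, one change has probability bounded below, whatever $n$, $p$ and $f$ are. What changes when we ask for $k$ changes, with $k$ large? For the dictator $f(x)=x_1$, the count $C$ is at most the number of rings of one clock, so $P(C\ge k)\le P(\mathrm{Poisson}(1)\ge k)$, which is small for large $k$ uniformly in $n$. The function must therefore be kept from listening to a few coordinates only. A natural way to do so is to require symmetry.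

## 2. Tame, non-degenerate and transitive sequences

For each $n$ fix $p_n\in(0,1)$, and let $X^{(n)}$ be the stationary walk with $p=p_n$. A sequence of functions $f_n:\{0,1\}^n\to\{0,1\}$ need only be defined for $n$ in an infinite set $\mathcal N\subseteq\mathbb N$; all limits and tightness statements are along $n\in\mathcal N$. Let $C_n$ be the number of changes for $f_n$ and $X^{(n)}$.

**Definition (tame).** $(f_n)_{n\in\mathcal N}$ is tame if $(C_n)_{n\in\mathcal N}$ is tight: for every $\varepsilon>0$ there are $k\ge 1$ and $n_0\ge 1$ with $P(C_n\ge k)<\varepsilon$ for all $n\in\mathcal N$, $n\ge n_0$.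

**Definition (non-degenerate).** $(f_n)_{n\in\mathcal N}$ is non-degenerate with respect to $(p_n)$ if $0<\liminf P(f_n(X_0^{(n)})=1)\le\limsup P(f_n(X_0^{(n)})=1)<1$.

Since $\mathrm{Var}(f_n)=P(f_n=1)P(f_n=0)$, non-degeneracy means exactly $\liminf\mathrm{Var}(f_n)>0$.

**Definition (transitive).** $f$ is transitive if for all $i,j\in[n]$ there is a permutation $\sigma$ of $[n]$ with $\sigma(i)=j$ and $f(\sigma(x))=f(x)$ for all $x$, where $\sigma(x)=(x(\sigma(k)))_{k\in[n]}$. A sequence is transitive if each $f_n$ is.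

The dictator is tame and, for $p_n=\frac12$, non-degenerate, but it is not transitive for $n\ge2$. Functions invariant under all permutations, or under all cyclic shifts of $[n]$, are transitive. Here are three such functions, by hand.

**Example (parity, $p=\frac12$).** Every flip changes the parity, and every coordinate flips at rate $\frac12$ in every state, so $C_n$ is Poisson with mean $n/2$. The sequence is not tame.

**Example (OR, $p=1/n$).** Let $f=\mathbf 1\{x\ne0\}$, with $p\le\frac12$. Values alternate, so the number of changes $1\to0$ exceeds the number of changes $0\to1$ by at most one. Each change $0\to1$ is a flip $0\to1$ of some coordinate, and the expected number of such flips in $(0,1)$ is $n(1-p)p$. Hence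
$$E[C]\le1+2np.\tag{3}$$
Moreover $1-y\ge4^{-y}$ on $[0,\frac12]$, because $4^{-y}$ is convex and the two sides agree at $0$ and $\frac12$. So
$$4^{-np}\le P(f=0)=(1-p)^n\le e^{-np}.\tag{4}$$
For $p=1/n$ the sequence of ORs is transitive and non-degenerate with $E[C_n]\le3$, hence tame by Markov's inequality.

**Example (cyclic pairs, $p=n^{-1/2}$, $n\ge3$).** Let $N(x)$ be the number of $i\in\mathbb Z_n$ with $x_i=x_{i+1}=1$, and let $f=\mathbf 1\{N\ge1\}$. Then $E[N]=np^2=1$. In $E[N^2]$, identical pairs contribute $1$, the $2n$ ordered couples of neighboring pairs contribute $2np^3=2n^{-1/2}$, and the rest contribute at most $n^2p^4=1$. So $E[N^2]\le4$ and $P(f=1)\ge(E[N])^2/E[N^2]\ge\frac14$ by Cauchy–Schwarz. By Harris' inequality (decreasing events are positively correlated under a product measure) and the bound used for (4), $P(f=0)\ge(1-p^2)^n\ge\frac14$. A change $0\to1$ requires some pair to become full. For a given pair this happens in $(0,1)$ an expected $2(1-p)p\cdot p\le2p^2$ times, so $E[C]\le1+4np^2=5$. This sequence is transitive,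 non-degenerate and tame.

So transitivity is not enough when $p_n$ is as small as a power of $n$. Malin Palö Forsström, "A tame sequence of transitive Boolean functions", arXiv:2006.06338 (2020), is the source of the following statement.

**Conjecture.** Suppose $\lim_{n\to\infty} np_n^r=\infty$ for all $r>0$ and $\lim_{n\to\infty} n(1-p_n)^r=\infty$ for all $r>0$. If $(f_n)_{n\in\mathcal N}$ is transitive and non-degenerate, then it is not tame.

(The second condition is the mirror image of the first and excludes the trivial regime where $n(1-p_n)$ stays bounded.) The conjecture is true, in a quantitative form. Put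
$$\theta=\min(p,1-p)\le\tfrac12,\qquad\ell=\log(1/\theta)\ge\log2,\qquad\Lambda=\Lambda(n,p)=\frac{\log n}{\log(1/\theta)},$$
so that $\theta=n^{-1/\Lambda}$. For instance, $p=\frac12$ gives $\Lambda=\log_2n$, and $p=n^{-1/3}$ (with $n\ge8$, so that $p\le\frac12$) gives $\Lambda=3$. Let $I_i(x)=\mathbf 1\{f(x)\ne f(x^i)\}$; when $I_i(x)=1$ we say that $i$ is pivotal. Since $I_i$ does not depend on $x_i$ and $E[r_i]=2p(1-p)$,
$$\delta(f):=\max_iE[r_iI_i]=2p(1-p)\max_iP(i\text{ is pivotal for }f)\le\tfrac12.$$

**Theorem 1.** For all $n\ge2$, $p\in(0,1)$ and transitive $f:\{0,1\}^n\to\{0,1\}$,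
$$P\Bigl(C\ge\tfrac1{1000}\mathrm{Var}(f)\,\Lambda\Bigr)\ge\tfrac1{400}\mathrm{Var}(f).$$
For an arbitrary non-constant $f$, not necessarily transitive, the same holds with $\Lambda$ replaced by $\Lambda'=\log(1/\delta(f))/\log(1/\theta)$.

**Corollary.** Under the hypotheses of the Conjecture, for every $k$,
$$\liminf_{n\in\mathcal N}P(C_n\ge k)\ge\tfrac1{400}\liminf_{n\in\mathcal N}\mathrm{Var}(f_n)>0.$$
So $(f_n)_{n\in\mathcal N}$ is not tame, and no subsequence of it is tame.

**Theorem 2.** There are absolute constants $n_0$ and $c_0>0$ such that for all $n\ge n_0$ and all $p$ with $\theta\ge1/n$ there is a transitive $f$ with $c_0\le P(f(X_0)=1)\le1-c_0$ and $E[C]\le9\Lambda$.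

**Theorem 3.** Let $(p_n)$ be arbitrary, let $\mathcal N$ be infinite, and write $\theta_n=\min(p_n,1-p_n)$, $\Lambda_n=\Lambda(n,p_n)$.

(a) If $\liminf_{n\in\mathcal N}n\theta_n=0$, there is no non-degenerate $(f_n)_{n\in\mathcal N}$.

(b) If $\liminf_{n\in\mathcal N}n\theta_n>0$, the following are equivalent: (i) no infinite $\mathcal N'\subseteq\mathcal N$ carries a transitive, non-degenerate, tame sequence; (ii) $\Lambda_n\to\infty$ along $\mathcal N$; (iii) $n\theta_n^r\to\infty$ along $\mathcal N$ for every $r>0$.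

**Proof of the Corollary from Theorem 1.** For each $r>0$, $n\theta_n^r=\min(np_n^r,n(1-p_n)^r)\to\infty$. So eventually $n\theta_n^r>1$, that is, $\log n>r\log(1/\theta_n)$, that is, $\Lambda_n>r$. Hence $\Lambda_n\to\infty$. By non-degeneracy $\liminf\mathrm{Var}(f_n)>0$. Given $k$, for all large $n\in\mathcal N$ we have $\mathrm{Var}(f_n)\Lambda_n/1000\ge k$, so $P(C_n\ge k)\ge\mathrm{Var}(f_n)/400$. The bound passes to any subsequence. $\square$

## 3. Hypercontractivity and the mean number of changes

A sensible first approach is to bound $E[C]$ from below. The bound comes out well, and most of its ingredients survive into the real proof.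

**Variance as an integral of jumps.** Since each $L_i$ is an orthogonal projection, the Dirichlet form is $\mathcal E(g,g)=-E[gLg]=\sum_i\|L_ig\|_2^2$. Also $\frac{d}{dt}\mathrm{Var}(P_tg)=-2\mathcal E(P_tg,P_tg)=-2\sum_i\|P_tL_ig\|_2^2$, because $P_t$ and $L_i$ commute. Integrating over $[0,1]$ and using (1),
$$(1-e^{-2})\mathrm{Var}(g)\le\mathrm{Var}(g)-\mathrm{Var}(P_1g)=2\int_0^1\sum_i\|P_tL_ig\|_2^2\,dt.\tag{5}$$

**Detailed balance.** Since $\pi(x)r_i(x)=\pi(x^i)r_i(x^i)$, the substitution $x\mapsto x^i$ in the sum over $x$ gives, for every $F$,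
$$E[r_i(x)F(x,x^i)]=E[r_i(x)F(x^i,x)].\tag{6}$$

**Hypercontractivity.** The log-Sobolev constant of a reversible chain is the largest $\alpha$ with $\alpha\,E\bigl[g^2\log(g^2/\|g\|_2^2)\bigr]\le\mathcal E(g,g)$ for all $g$. We quote from Diaconis and Saloff-Coste (*Logarithmic Sobolev inequalities for finite Markov chains*, Ann. Appl. Probab. 6 (1996), 695–750; Theorem A.2, Lemma 3.2, Theorem 3.5(ii)): the two-point chain that resamples from its stationary law $(\theta,1-\theta)$ has $\alpha=\frac{1-2\theta}{\log((1-\theta)/\theta)}$, with $\alpha=\frac12$ if $\theta=\frac12$; the constant is the same for the product chain; and $\|P_t\|_{L^2\to L^{q'}}\le1$ whenever $2\le q'\le1+e^{4\alpha t}$. The exponent conjugate to $1+e^{4\alpha t}$ is $1+e^{-4\alpha t}$, so by duality ($P_t$ is self-adjoint) $\|P_tg\|_2\le\|g\|_{1+e^{-4\alpha t}}$.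

We need $\alpha\ge\frac1{4\ell}$. If $\theta<\frac14$, then $1-2\theta>\frac12$ and $\log\frac{1-\theta}\theta\le\ell$, so $\alpha\ge\frac1{2\ell}$. If $\frac14\le\theta<\frac12$, put $u=1-2\theta\in(0,\frac12]$. Then
$$\log\frac{1-\theta}{\theta}=\log\frac{1+u}{1-u}=2\sum_{k\ge0}\frac{u^{2k+1}}{2k+1}\le\frac{2u}{1-u^2},$$
so $\alpha\ge\frac{1-u^2}2\ge\frac38>\frac1{4\log2}\ge\frac1{4\ell}$. For $\theta=\frac12$, $\alpha=\frac12$ is larger still. Since $L^q(\pi)$ norms increase in $q$,
$$\|P_tg\|_2\le\|g\|_{q(t)},\qquad q(t)=1+e^{-t/\ell}.\tag{7}$$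
For $t\in[0,1]$,
$$\frac2{q(t)}=1+\frac{1-e^{-t/\ell}}{1+e^{-t/\ell}}=1+\tanh\frac t{2\ell}\ge1+\frac t{4\ell}.\tag{8}$$
Here we used $\tanh y\ge y/2$ on $[0,1]$, which follows from concavity, $\tanh0=0$ and $\tanh1>\frac12$, together with $\frac t{2\ell}\le\frac1{2\log2}<1$.

**The mean.** By stationarity $E[C]=\sum_i\delta_i$ with $\delta_i=E[r_iI_i]$. Apply (5) to $s=2f-1$, for which $|L_is|=2r_iI_i\le2$ and $E|L_is/2|^q\le E|L_is/2|=\delta_i$ for $q\ge1$. By (7) and (8), $\|P_tL_is\|_2^2\le4\delta_i^{2/q(t)}\le4\delta_i\cdot\delta_i^{t/(4\ell)}$. For $0<m<1$ we have $\int_0^1m^{t/(4\ell)}dt\le4\ell/\log(1/m)$, so for non-constant $f$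
$$(1-e^{-2})\cdot4\,\mathrm{Var}(f)\le8\sum_i\delta_i\,\frac{4\ell}{\log(1/\delta(f))}=\frac{32\,E[C]}{\Lambda'},$$
and therefore
$$E[C]\ge\tfrac1{10}\mathrm{Var}(f)\,\Lambda'.\tag{9}$$
If $f$ is transitive, all $\delta_i$ are equal to $E[C]/n$ (relabeling by $\sigma$; a more general statement is checked in Section 5). Either $E[C]>\Lambda$, or $\delta(f)\le\Lambda/n$. In the latter case we use
$$\Lambda\le\frac{\log n}{\log2}\le n^{3/4},\tag{10}$$
which holds because $\log n\le\frac4{3e}n^{3/4}$ (the maximum of $n^{-3/4}\log n$ is at $n=e^{4/3}$) and $\frac4{3e}<\log2$. So $\delta(f)\le n^{-1/4}$, $\Lambda'\ge\Lambda/4$ and $E[C]\ge\mathrm{Var}(f)\Lambda/40$. The mean tends to infinity whenever $\Lambda\to\infty$ and $\mathrm{Var}(f)$ stays bounded below.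

**Where this stops.** A large mean does not prevent tightness, since $C$ may be enormous on a rare event. Take $p=\frac12$, $m=\lceil\frac12\log_2n\rceil$ and $G=\{x_2=\dots=x_{m+1}=1\}$. Let $f(x)=x_1$ off $G$, and let $f(x)$ be the parity of $x_{m+2},\dots,x_n$ on $G$. For large $n$ we have $P(f=1)=\frac12$ and $P(G)=2^{-m}\in[\frac12n^{-1/2},n^{-1/2}]$. While the walk is in $G$, each flip of a coordinate $i\ge m+2$ changes $f$, so $E[C]\ge(n-m-1)\cdot\frac12\cdot2^{-m}\to\infty$. But the walk is in $G$ at time $0$ with probability $2^{-m}$ and enters $G$ during $(0,1)$ an expected $\frac m2 2^{-m}$ times. So with probability tending to one it never sees $G$, and then $C$ is the number of flips of $x_1$. This sequence is tame. It is not transitive, but it shows that a lower bound on $E[C]$ does not by itself rule out tameness.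

The defect is that $\sum_iE[r_iI_i]$ charges states from which very many changes are about to occur as heavily as any others. We would like to give those states little weight. A weight, however, creates jumps of its own, and their energy must be paid for in (5). So we need a weight that suppresses the bursts and has small Dirichlet energy.

## 4. Weighting by the future number of changes

Take as weight the Laplace transform of the future number of changes, run up to an independent exponential time. The exponential time makes the weight solve a linear equation without a time variable, and both properties are read off from that equation.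

Fix a Boolean $f$ and $b\in(0,1)$, and let $a=-\log(1-b)>0$, so $e^{-a}=1-b$. Let $\tau\sim\mathrm{Exp}(1)$ be independent of $X$, let $C_\tau$ be the number of changes of $f(X_t)$ in $(0,\tau]$, and define
$$\psi(x)=E_x[e^{-aC_\tau}]\in(0,1],\qquad\varepsilon=1-E\psi,\qquad m_i=E[r_iI_i\psi].$$
For example, for the dictator $f(x)=x_1$ with $p=\frac12$, $\psi$ is a constant $c$ by symmetry, and conditioning on whether $\tau$ (rate $1$) or a flip of $x_1$ (rate $\frac12$) comes first gives $\frac32c=1+\frac12(1-b)c$, so $c=\frac1{1+b/2}$. Then $\varepsilon=\frac{b/2}{1+b/2}$ and $m_1=\frac12c=\varepsilon/b$, in agreement with the first claim below.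

**Proposition.** We have $\sum_im_i=\varepsilon/b$ and $m_i\le\min(\frac12,\delta(f))$. If $\max_im_i\le M$ with $0<M<1$, then
$$\mathrm{Var}(f)\le\varepsilon\Bigl(3+\frac{38\,\ell}{b\log(1/M)}\Bigr).$$

**Step 1: an equation for $\psi$.** Start at $x$ and wait for the first event among $\tau$, at rate $1$, and the flips, at rates $r_i(x)$. If $\tau$ comes first, $C_\tau=0$. If coordinate $i$ flips first, this contributes a factor $(1-b)^{I_i(x)}$ and, since $\tau$ is memoryless and $X$ is Markov, the situation restarts from $x^i$. Hence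
$$\Bigl(1+\sum_ir_i(x)\Bigr)\psi(x)=1+\sum_ir_i(x)(1-b)^{I_i(x)}\psi(x^i).$$
Write $(1-b)^{I_i}=1-bI_i$ and recall $-L\psi(x)=\sum_ir_i(x)(\psi(x)-\psi(x^i))$. The equation becomes
$$\psi-L\psi+b\sum_ir_i(x)I_i(x)\psi(x^i)=1.\tag{11}$$

**Step 2: the total weighted pivotality.** This step bounds $\sum_im_i$ with no assumption on $f$. Take expectations in (11). We have $E[L\psi]=0$. By (6), and since $I_i(x)=I_i(x^i)$, $E[r_iI_i\psi(x^i)]=E[r_iI_i\psi]=m_i$. Hence $E\psi+b\sum_im_i=1$, that is,
$$\sum_im_i=\varepsilon/b.\tag{12}$$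
Since $0\le\psi\le1$, also $m_i\le E[r_iI_i]\le\delta(f)$ and $m_i\le E[r_i]=2p(1-p)\le\frac12$.

**Step 3: the energy of the weight.** This step pays for the jumps of $\psi$. Multiply (11) by $\psi\ge0$, take expectations and drop the nonnegative third term:
$$\sum_i\|L_i\psi\|_2^2=\mathcal E(\psi,\psi)\le E[\psi-\psi^2]\le E[1-\psi]=\varepsilon.\tag{13}$$

**Step 4: splitting the jumps of the weighted function.** Let $s=2f-1\in\{\pm1\}$ and $v=s\psi$. We separate the jumps caused by $f$ from those caused by $\psi$: write $L_iv=J_i+R_i$ with $J_i=I_iL_iv$ and $R_i=(1-I_i)L_iv$.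

Where $I_i=0$ we have $s(x)=s(x^i)$, so $L_iv=sL_i\psi$. Thus $|R_i|\le|L_i\psi|$, and by (13) $\sum_i\|R_i\|_2^2\le\varepsilon$.

Where $I_i=1$ we have $s(x^i)=-s(x)$, so $|L_iv|=r_i(x)(\psi(x)+\psi(x^i))\le2$. Thus $|J_i|\le2$, and by (6) $E|J_i|=E[r_iI_i\psi(x)]+E[r_iI_i\psi(x^i)]=2m_i$. For $q\in[1,2]$, since $|J_i/2|\le1$, we get $E|J_i/2|^q\le E|J_i/2|=m_i$, so
$$\|J_i\|_q^2\le4m_i^{2/q}.\tag{14}$$

**Step 5: the variance of $v$.** We run the argument for the mean on $v$, with $m_i$ in the role of $\delta_i$. For $t\in[0,1]$, (7), (14), (8) and $m_i<1$ give $\|P_tJ_i\|_2^2\le4m_i^{2/q(t)}\le4m_i^{1+t/(4\ell)}$. By contractivity, $\|P_tR_i\|_2\le\|R_i\|_2$. Insert in (5) with $g=v$, using $\|g_1+g_2\|_2^2\le2\|g_1\|_2^2+2\|g_2\|_2^2$: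
$$(1-e^{-2})\mathrm{Var}(v)\le4\int_0^1\sum_i\bigl(\|P_tJ_i\|_2^2+\|P_tR_i\|_2^2\bigr)dt\le4\varepsilon+16\sum_im_i\int_0^1m_i^{t/(4\ell)}dt.$$
Terms with $m_i=0$ vanish. For $0<m_i\le M$ the integral is at most $\frac{4\ell}{\log(1/m_i)}\le\frac{4\ell}{\log(1/M)}$. With (12),
$$(1-e^{-2})\mathrm{Var}(v)\le4\varepsilon+\frac{64\,\ell\,\varepsilon}{b\log(1/M)}.\tag{15}$$

**Step 6: back to $f$.** We check that weighting changed little. We have $\|s-v\|_2^2=E[(1-\psi)^2]\le E[1-\psi]=\varepsilon$. So $4\mathrm{Var}(f)=\mathrm{Var}(s)\le2\mathrm{Var}(v)+2\mathrm{Var}(s-v)\le2\mathrm{Var}(v)+2\varepsilon$, that is, $\mathrm{Var}(f)\le\frac12\mathrm{Var}(v)+\frac\varepsilon2$. Since $1-e^{-2}>0.864$, $\frac2{0.864}<2.4$ and $\frac{32}{0.864}<37.1$, (15) gives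
$$\mathrm{Var}(f)\le\varepsilon\Bigl(2.4+0.5+\frac{37.1\,\ell}{b\log(1/M)}\Bigr)\le\varepsilon\Bigl(3+\frac{38\,\ell}{b\log(1/M)}\Bigr).\qquad\square$$

By (12), $\sum_im_i\le1/b$ whatever $E[C]$ is: the rare bursts have been disarmed. If all $m_i$ are equal, each is at most $1/(bn)$. If moreover $b\approx1/\Lambda$, the large bracket is bounded, and $\varepsilon=E[1-e^{-aC_\tau}]$ with $a\approx1/\Lambda$ is at least a constant times $\mathrm{Var}(f)$. This says that $C_\tau$ reaches order $\Lambda$ with non-negligible probability.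

## 5. From the exponential clock to the unit interval: proof of Theorem 1

If $\mathrm{Var}(f)=0$ the claim is trivial, so let $\mathrm{Var}(f)>0$. Let $D=\Lambda$ in the transitive case and $D=\Lambda'$ in the general case. Note that $0<\delta(f)\le\frac12$, so $\Lambda'$ is well defined and positive.

**Step 1: the case $D<2$.** Here $\mathrm{Var}(f)D/1000<1$, so it suffices that $P(C\ge1)\ge\frac1{400}\mathrm{Var}(f)$, and this is weaker than (2).

From now on $D\ge2$, and we take $b=1/D\le\frac12$ in the Proposition.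

**Step 2: in the transitive case all $m_i$ are equal.** Let $\sigma(i)=j$ and $f(\sigma(x))=f(x)$ for all $x$. We compare $m_i$ and $m_j$ through four facts.

- The coordinates evolve as i.i.d. chains, so if $X$ starts at $x$ then $\sigma(X)$ is the walk started at $\sigma(x)$; also $f(\sigma(X_t))=f(X_t)$. Hence $\psi(\sigma(x))=\psi(x)$.
- $\sigma(x)(i)=x(\sigma(i))=x(j)$, so $r_i(\sigma(x))=r_j(x)$.
- $(\sigma(x))^i=\sigma(x^j)$: the entry $\sigma(x^j)(k)=x^j(\sigma(k))$ is flipped exactly when $\sigma(k)=j$, that is, $k=i$. Hence $I_i(\sigma(x))=I_j(x)$.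
- $\pi$ is invariant under $\sigma$.

Therefore $m_i=E[(r_iI_i\psi)(\sigma(X_0))]=E[r_jI_j\psi]=m_j$. (The same computation without $\psi$ gives $\delta_i=\delta_j$, as used in Section 3.)

**Step 3: $\mathrm{Var}(f)\le155\,\varepsilon$.** In the transitive case, Step 2 and (12) give $m_i=\varepsilon/(bn)\le1/(bn)=\Lambda/n\le n^{-1/4}$, by (10). Take $M=n^{-1/4}$. Then $\frac{\ell}{b\log(1/M)}=\frac{4\ell\Lambda}{\log n}=4$, and the Proposition gives $\mathrm{Var}(f)\le(3+152)\varepsilon=155\,\varepsilon$.

In the general case take $M=\delta(f)\in(0,\frac12]$, which is allowed since $m_i\le\delta(f)$. Then $\frac{\ell}{b\log(1/M)}=\frac{\ell\Lambda'}{\log(1/\delta(f))}=1$, and $\mathrm{Var}(f)\le41\,\varepsilon\le155\,\varepsilon$.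

**Step 4: from $C_\tau$ to $C$.** We replace the random time by unit intervals. Let $C^{(j)}$ be the number of changes in $(j-1,j]$. By stationarity, and since there is almost surely no jump at a fixed time, $C^{(j)}$ has the law of $C$. Now $C_\tau\le\sum_{j\le\lceil\tau\rceil}C^{(j)}$, and $1-\prod_jy_j\le\sum_j(1-y_j)$ for $y_j\in[0,1]$. Since $\tau$ is independent of $X$ and $P(\lceil\tau\rceil\ge j)=P(\tau>j-1)=e^{-(j-1)}$,
$$\varepsilon=E[1-e^{-aC_\tau}]\le\sum_{j\ge1}P(\lceil\tau\rceil\ge j)\,E[1-e^{-aC}]=\frac{E[1-e^{-aC}]}{1-e^{-1}}\le1.6\,E[1-e^{-aC}].$$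
With Step 3, and since $1.6\cdot155=248$,
$$E[1-e^{-aC}]\ge\frac{\mathrm{Var}(f)}{248}\ge0.004\,\mathrm{Var}(f).\tag{16}$$

**Step 5: from the Laplace transform to a probability.** For $k>0$, splitting according to whether $C\ge k$ gives $E[1-e^{-aC}]\le P(C\ge k)+(1-e^{-ak})\le P(C\ge k)+ak$. The function $-\log(1-b)$ is convex, vanishes at $b=0$ and equals $\log2$ at $b=\frac12$, so for $b\le\frac12$ we have $a\le(2\log2)b\le1.4/D$. With $k=\mathrm{Var}(f)D/1000$ this gives $ak\le0.0014\,\mathrm{Var}(f)$, and by (16)
$$P(C\ge k)\ge0.004\,\mathrm{Var}(f)-0.0014\,\mathrm{Var}(f)\ge\tfrac1{400}\mathrm{Var}(f).\qquad\square$$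

This proves Theorem 1 and, with the Corollary, the Conjecture.

## 6. Majority may not move at all

In the Corollary, "not tame" cannot be improved to "$C_n\to\infty$ in probability". Let $p_n=\frac12$, $S_t=\sum_i(2X_t(i)-1)$ and $f_n=\mathbf 1\{S>0\}$, which is invariant under all permutations and, by the central limit theorem, non-degenerate. Each summand has conditional mean at time $t$ equal to $e^{-t}$ times its value at time $0$, so $M_t=e^tS_t$ is a martingale. Given $X_0$, $M_1-M_0=e(S_1-E[S_1\mid X_0])$, hence
$$E[(M_1-M_0)^2\mid X_0]=e^2\,\mathrm{Var}(S_1\mid X_0)\le e^2n.$$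
By Doob's inequality, given $X_0$, $P(\sup_{t\le1}|M_t-M_0|\ge4\sqrt n\mid X_0)\le e^2/16<\frac12$. So given $S_0\ge4\sqrt n$, with probability more than $\frac12$ we have $M_t>0$, hence $S_t>0$, on all of $[0,1]$, and $C_n=0$. By the central limit theorem $P(S_0\ge4\sqrt n)$ is bounded below for large $n$, so $P(C_n=0)$ is too.

## 7. Translates of sparse random sets: proof of Theorem 2

We want a transitive non-degenerate $f$ with $E[C]=O(\Lambda)$. The OR and cyclic pairs examples suggest this: ask whether some member of a shift-invariant family of $r$-sets is full of ones, where the expected number of full members is of order one. Then $E[C]=O(r)$, and we want $r\approx\Lambda$.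

One orbit of translates is not always enough. For $p=n^{-2/5}$ we have $\Lambda=\frac52$. With $r=3$ the expected number of full translates is $np^3=n^{-1/5}\to0$, and $f$ would be degenerate. With $r=2$ it is $np^2=n^{1/5}\to\infty$, not of order one. So we use several orbits, chosen at random to keep overlaps small.

**Step 1: parameters.** Replacing $f(x)$ by $f(1-x)$ exchanges $p$ and $1-p$, so assume $p=\theta\in[1/n,\frac12]$. Then $\Lambda\ge1$. Let $r=\lceil\Lambda\rceil\ge1$. Since $p^\Lambda=1/n$,
$$p^r\le\frac1n<p^{r-1},\qquad r\le\Lambda+1\le2\Lambda,\qquad r\le\log_2n+1.\tag{17}$$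
Let $B=\lceil1/(np^r)\rceil$ and $Q=nB$. Then $Qp^r=np^rB\in[1,1+np^r]\subseteq[1,2]$. Choose $n_0$ so that $4(\log_2n+1)^4/n\le\frac12$ and $(\log_2n+1)^2/\sqrt n\le1$ for all $n\ge n_0$, and let $n\ge n_0$. In particular $r\le n$.

**Step 2: good sets.** We need sets that meet their own translates very little. Call an $r$-subset $S\subseteq\mathbb Z_n$ good if $|S\cap(S+d)|\le1$ for all $d\ne0$. (For example, if $n\ge 7$, then $\{0,1,3\}$ is good: its six ordered differences $\pm1,\pm2,\pm3$ are distinct, so each $d\ne0$ is a difference of two elements in at most one way.) If $S$ is not good, it contains $u,u+d,w,w+d$ for some $u\ne w$ and $d\ne0$. The only possible coincidences are $u+d=w$ and $w+d=u$. So these are four distinct elements in at most $n^3$ ways; three distinct elements in at most $2n^2$ ways, when one coincidence holds; and two distinct elements in at most $n$ ways, when both hold, since then $2d=0$ with $d\neq0$ determines $d$ (if $n$ is even), and $u$ determines the rest. A uniformly random $r$-set contains a given $j$-set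 with probability $\prod_{h<j}\frac{r-h}{n-h}\le(r/n)^j$. By the union bound, it is not good with probability at most
$$n^3\Bigl(\frac rn\Bigr)^4+2n^2\Bigl(\frac rn\Bigr)^3+n\Bigl(\frac rn\Bigr)^2\le\frac{4r^4}n\le\frac12.$$

**Step 3: the function.** Let $S_1,\dots,S_B$ be i.i.d. uniform $r$-sets conditioned to be good. Let $\mathcal A$ be the indexed family $(S_\beta+h)_{\beta\le B,\,h\in\mathbb Z_n}$, which has $Q$ members. Let $N(x)$ be the number of members of $\mathcal A$ on which $x\equiv1$, and let $f=\mathbf 1\{N\ge1\}$. A cyclic shift of $x$ permutes the members of $\mathcal A$, so $N$ is invariant under cyclic shifts and $f$ is transitive. Steps 4 and 5 hold for every realization; Step 6 selects one.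

**Step 4: few changes.** Almost surely only one coordinate flips at a time, so a change $0\to1$ of $f$ requires some member $A$ to become full. For a given $A$ this means that one coordinate of $A$ is $0$, the others are $1$, and the former flips. The expected number of such times in $(0,1)$ is $r\cdot(1-p)p^{r-1}\cdot p\le rp^r$. Since $C\le1+2\,\#\{0\to1\text{ changes}\}$,
$$E[C]\le1+2Qrp^r\le1+4r\le1+8\Lambda\le9\Lambda.$$

**Step 5: $P(f=0)$ is bounded below.** The events that $x\not\equiv1$ on $A$ are decreasing. By Harris' inequality and $1-y\ge4^{-y}$ on $[0,\frac12]$, $P(N=0)\ge(1-p^r)^Q\ge4^{-Qp^r}\ge\frac1{16}$.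

**Step 6: $P(f=1)$ is bounded below.** We use the second moment. We have $E[N]=Qp^r\ge1$ and
$$E[N^2]=\sum_{A,A'}p^{|A\cup A'|}=p^{2r}\sum_{A,A'}p^{-|A\cap A'|},$$
summed over ordered pairs of indices. There are three kinds of pairs.

*Identical indices* contribute $Qp^{2r}p^{-r}=Qp^r\le2$.

*Same $\beta$, different shifts.* By goodness the intersection has size at most $1$, and it is nonempty only if the shift difference is a difference of two distinct elements of $S_\beta$, which allows at most $r(r-1)$ values. So, by (17) and $p\le\frac12$, the contribution is at most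
$$Q\bigl(np^{2r}+r^2p^{2r-1}\bigr)=Qp^r\bigl(np^r+r^2p^{r-1}\bigr)\le2\bigl(1+r^22^{1-r}\bigr)\le2\bigl(1+\tfrac94\bigr)=6.5.$$
Indeed $r^22^{1-r}$ equals $1,2,\frac94$ for $r=1,2,3$ and decreases for $r\ge3$, because $(r+1)^2<2r^2$ there.

*Different $\beta$.* Here we average over the choice of the sets. By Step 2 two independent uniform sets are both good with probability at least $\frac14$, so removing the conditioning costs a factor of at most $4$ for nonnegative quantities. Translates of independent uniform $r$-sets are again independent uniform $r$-sets $S,S'$. Since $p^{-m}=(1+(p^{-1}-1))^m\le\sum_jp^{-j}\binom mj$, and $E\binom{|S\cap S'|}j\le\binom rj(r/n)^j$ (each of the $\binom rj$ $j$-subsets of $S$ lies in $S'$ with probability at most $(r/n)^j$),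
$$E\,p^{-|S\cap S'|}\le\sum_j\binom rj\Bigl(\frac r{np}\Bigr)^j=\Bigl(1+\frac r{np}\Bigr)^r\le e^{r^2/(np)}.$$
If $r\le2$, then $r^2/(np)\le4$ because $np\ge1$. If $r\ge3$, then (17) gives $p>n^{-1/(r-1)}\ge n^{-1/2}$, so $r^2/(np)\le(\log_2n+1)^2/\sqrt n\le1$. In both cases the averaged contribution of these at most $Q^2$ pairs is at most $4(Qp^r)^2e^4\le16e^4$.

The first two bounds hold for every choice of good sets and the third on average. So some choice of $S_1,\dots,S_B$ has $E[N^2]\le8.5+16e^4<900$. For it, by Cauchy–Schwarz, $P(N\ge1)\ge(E[N])^2/E[N^2]\ge\frac1{900}$. With Step 5, Theorem 2 holds with $c_0=\frac1{900}$. $\square$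

## 8. Which sequences $(p_n)$ force many changes: proof of Theorem 3

**Part (a): concentration on one point.** Choose a subsequence of $\mathcal N$ along which $n\theta_n\to0$. With probability $(1-\theta_n)^n\ge1-n\theta_n$, $X_0^{(n)}$ is a fixed constant vector (all $0$ if $p_n\le\frac12$, all $1$ otherwise). So $P(f_n=1)$ is within $n\theta_n$ of $0$ or $1$, which contradicts non-degeneracy.

**Part (b), (ii)$\Leftrightarrow$(iii): two forms of one condition.** If $\Lambda_n\to\infty$, then $n\theta_n^r=n^{1-r/\Lambda_n}\ge\sqrt n$ as soon as $\Lambda_n\ge2r$, so $n\theta_n^r\to\infty$. Conversely, $n\theta_n^r\to\infty$ gives $\Lambda_n>r$ eventually, for each $r$, as in the proof of the Corollary.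

**Part (b), (ii)$\Rightarrow$(i): Theorem 1.** Let $\Lambda_n\to\infty$ along $\mathcal N$, hence along $\mathcal N'$, and let $(f_n)_{n\in\mathcal N'}$ be transitive and non-degenerate. Given $k$, we have $\mathrm{Var}(f_n)\Lambda_n/1000\ge k$ for all large $n\in\mathcal N'$, so Theorem 1 gives $\liminf_{n\in\mathcal N'}P(C_n\ge k)\ge\frac1{400}\liminf_{n\in\mathcal N'}\mathrm{Var}(f_n)>0$, with a bound independent of $k$. The sequence is not tame.

**Part (b), (i)$\Rightarrow$(ii): the examples.** Suppose (ii) fails. Since $\liminf n\theta_n>0$, there are $K<\infty$, $c\in(0,1)$ and an infinite subset of $\mathcal N$ on which $\Lambda_n\le K$ and $n\theta_n\ge c$. We produce a tame sequence.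

If $n\theta_n\ge1$ for infinitely many of these $n$, then on those with $n\ge n_0$ Theorem 2 gives transitive functions with $c_0\le P(f_n=1)\le1-c_0$ and $E[C_n]\le9\Lambda_n\le9K$. By Markov's inequality the sequence is tame.

Otherwise $n\theta_n\in[c,1)$ for infinitely many of these $n$. Let $f_n$ be the OR of the coordinates if $p_n\le\frac12$, and the OR of the negated coordinates if $p_n>\frac12$. It is transitive. By (4) and (3), with $\theta_n$ in place of $p$, $P(f_n=0)=(1-\theta_n)^n\in[\frac14,e^{-c}]$ and $E[C_n]\le1+2n\theta_n\le3$. So the sequence is non-degenerate and tame.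

In both cases some infinite $\mathcal N'\subseteq\mathcal N$ carries a transitive, non-degenerate, tame sequence, so (i) fails. $\square$
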